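\title{The farness logics of Euclidean spaces form an antichain}

\begin{abstract}
Read the modal operator $\Diamond$ in $\mathbb{R}^n$ as ``at some point at distance greater than $1$'', and let $\mathrm{Log}_{>}(\mathbb{R}^n)$ be the set of formulas valid under this reading. We prove that none of these logics is contained in another, so that they form an infinite antichain. More strongly, for every $n$ there is a formula satisfiable in $\mathbb{R}^n$ and in no other dimension. Helly's theorem gives formulas that are valid in low dimension and refutable in high dimension. For the opposite direction we construct, for each $m$, a formula that is satisfiable in $\mathbb{R}^m$ and in no higher dimension; it combines a device that forces distances to be strictly less than $1$ with a bound on the multiplicity of a cover of the boundary of a convex body.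
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge 1$ and let $|x-y|$ be the Euclidean distance in $\mathbb{R}^n$. Call two points \emph{far} if $|x-y|>1$, and for $S\subseteq\mathbb{R}^n$ let
\[
\Diamond S=\{x\in\mathbb{R}^n : |x-y|>1 \text{ for some } y\in S\}.
\]
This paper is about the laws that $\Diamond$ obeys together with the Boolean operations on sets, and about how these laws depend on $n$.

\emph{Formulas} are built from propositional variables by $\neg,\wedge,\vee,\to,\leftrightarrow$ and the unary operator $\Diamond$; we write $\Box\varphi$ for $\neg\Diamond\neg\varphi$. A \emph{valuation} in $\mathbb{R}^n$ assigns to each variable $p$ an arbitrary set $[\![p]\!]\subseteq\mathbb{R}^n$. It extends to all formulas by reading the Boolean connectives pointwise and putting $[\![\Diamond\varphi]\!]=\Diamond[\![\varphi]\!]$. We say that $\varphi$ is \emph{true at $x$} if $x\in[\![\varphi]\!]$. Thus $\Diamond\varphi$ is true at $x$ if $\varphi$ is true at some point far from $x$, and $\Box\varphi$ is true at $x$ if $\varphi$ is true at every point far from $x$. A formula is \emph{valid} in $\mathbb{R}^n$ if it is true at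 every point under every valuation, \emph{refutable} if it is not valid, and \emph{satisfiable} if its negation is refutable. This is validity in the Kripke frame whose accessibility relation is farness. The \emph{farness logic} $\mathrm{Log}_{>}(\mathbb{R}^n)$ is the set of formulas valid in $\mathbb{R}^n$. A dilation of $\mathbb{R}^n$ turns the threshold $1$ into any other positive threshold, so the choice of $1$ does not matter.

Some laws hold in every dimension; for instance $p\to\Box\Diamond p$ is valid because farness is symmetric. On the other hand, the logics $\mathrm{Log}_{>}(\mathbb{R}^n)$, $n\ge1$, are known to be pairwise distinct. The problem we solve, posed in \cite{AGHSW}, is to determine the partial order that they form under inclusion: for which $n\ne m$ does $\mathrm{Log}_{>}(\mathbb{R}^n)\subseteq\mathrm{Log}_{>}(\mathbb{R}^m)$ hold?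

This inclusion says that every formula satisfiable in $\mathbb{R}^m$ is satisfiable in $\mathbb{R}^n$. For $m<n$ the space $\mathbb{R}^m$ sits isometrically in $\mathbb{R}^n$, so every pattern of far and near points that occurs in $\mathbb{R}^m$ occurs in $\mathbb{R}^n$, and the natural guess is a decreasing chain $\mathrm{Log}_{>}(\mathbb{R}^1)\supsetneq\mathrm{Log}_{>}(\mathbb{R}^2)\supsetneq\cdots$. The isometric embedding does not prove this, because $\Box$ quantifies over all far points of the larger space. What would prove it is a surjection $f\colon\mathbb{R}^n\to\mathbb{R}^m$ with $f^{-1}(\Diamond S)=\Diamond f^{-1}(S)$ for all $S$, since a refuting valuation could then be pulled back along $f$. The orthogonal projection is not such a map: $\Diamond f^{-1}(\{0\})$ is all of $\mathbb{R}^n$, because the kernel is unbounded, while $0\notin f^{-1}(\Diamond\{0\})$. In fact the guess fails for every pair of dimensions, and so no such map exists.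

\begin{theorem}\label{thm:antichain}
If $n\ne m$, then $\mathrm{Log}_{>}(\mathbb{R}^n)\not\subseteq\mathrm{Log}_{>}(\mathbb{R}^m)$. Thus the family $\{\mathrm{Log}_{>}(\mathbb{R}^n):n\ge1\}$ is an infinite antichain under inclusion.
\end{theorem}

The same formulas give more. For $U\subseteq\{1,2,\dots\}$ let $L_U=\bigcap_{n\in U}\mathrm{Log}_{>}(\mathbb{R}^n)$, with $L_\varnothing$ the set of all formulas.

\begin{theorem}\label{thm:sigma}
For every $n\ge1$ there is a formula $\sigma_n$ that is satisfiable in $\mathbb{R}^n$ and in no $\mathbb{R}^d$ with $d\ne n$. Hence, for all $U,V\subseteq\{1,2,\dots\}$,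
\[
L_U\subseteq L_V\iff V\subseteq U .
\]
\end{theorem}

So no $\mathrm{Log}_{>}(\mathbb{R}^n)$ contains even the intersection of all the others, and $U\mapsto L_U$ is an order-reversing embedding of the powerset of $\{1,2,\dots\}$.

The proof uses two families of formulas. The language defines intersections of unit balls, which are convex (Section~\ref{sec:dict}), so it can state Helly's theorem; this gives formulas $\eta_n$ valid in $\mathbb{R}^d$ exactly for $d\le n$ (Section~\ref{sec:helly}). They are consistent with the chain guess. The guess is refuted by formulas $\chi_m$ that are satisfiable in $\mathbb{R}^m$ and in no higher dimension. Section~\ref{sec:line} shows the idea for $m=1$ and isolates the two ingredients of the general case, a metric one (Section~\ref{sec:strict}) and a topological one (Section~\ref{sec:cover}). Section~\ref{sec:chi} assembles $\chi_m$, and Section~\ref{sec:proofs} proves the theorems.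

\section{What the language can say}\label{sec:dict}

Throughout, $d\ge1$ is the dimension of the ambient space, $B(x,\rho)$ is the closed ball with center $x$ and radius $\rho$, and $B(x)=B(x,1)$ is a \emph{unit ball}. For $S\subseteq\mathbb{R}^d$ put
\[
S^b=\{x\in\mathbb{R}^d: S\subseteq B(x)\}=\bigcap_{y\in S}B(y),
\]
the set of points that are far from no point of $S$. In particular $\varnothing^b=\mathbb{R}^d$ and $(\mathbb{R}^d)^b=\varnothing$. Sets of the form $S^b$ are called \emph{b-sets}.

\begin{lemma}\label{lem:bsets}
Let $S,T\subseteq\mathbb{R}^d$.
\begin{enumerate}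
\item[(a)] $S^b$ is closed and convex, and it is compact if $S\ne\varnothing$.
\item[(b)] If $S\subseteq T$, then $T^b\subseteq S^b$.
\item[(c)] $B(c,\rho)^b=B(c,1-\rho)$ for $0\le\rho\le1$. In particular $B(c,\frac12)^b=B(c,\frac12)$.
\item[(d)] $S\subseteq S^b$ if and only if no two points of $S$ are far.
\item[(e)] If $S$ is compact and $|x-y|<1$ for all $x,y\in S$, then $S\subseteq\operatorname{int}S^b$.
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (a), (b) and (d) are read off from the definition. For (c), the largest distance from $x$ to a point of $B(c,\rho)$ is $|x-c|+\rho$. For (e), let $S\neq\varnothing$. The distance attains its maximum on $S\times S$, so $|x-y|\le1-\epsilon$ on $S$ for some $\epsilon>0$. If $x\in S$ and $|x'-x|\le\epsilon$, then $|x'-y|\le1$ for all $y\in S$; that is, $B(x,\epsilon)\subseteq S^b$.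
\end{proof}

We abbreviate $\mathsf{E}\psi=\Diamond\Diamond\psi$ and $\mathsf{A}\psi=\Box\Box\psi$. The next lemma is the dictionary between formulas and geometry; $\operatorname{conv}S$ is the convex hull of $S$.

\begin{lemma}\label{lem:dict}
Fix a valuation in $\mathbb{R}^d$ and a formula $\psi$, and let $S=[\![\psi]\!]$.
\begin{enumerate}
\item[(a)] $[\![\Box\neg\psi]\!]=S^b$.
\item[(b)] $\mathsf{E}\psi$ is true everywhere if $S\ne\varnothing$ and nowhere otherwise; $\mathsf{A}\psi$ is true everywhere if $S=\mathbb{R}^d$ and nowhere otherwise.
\item[(c)] $\Diamond\Box\neg\psi$ is true at $z$ if and only if some unit ball contains $S$ and does not contain $z$. In that case $z\notin\operatorname{conv}S$.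
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $\Box\neg\psi$ is true at $x$ if and only if no point of $S$ is far from $x$. (b) For any points $x$ and $w$ there is a point far from both. So if $w\in S$, then $\Diamond\Diamond\psi$ is true at every $x$; if $S=\varnothing$, it is true nowhere. The formula $\mathsf{A}\psi$ is equivalent to $\neg\mathsf{E}\neg\psi$. (c) By (a), $\Diamond\Box\neg\psi$ is true at $z$ if and only if there is $y$ with $|z-y|>1$ and $S\subseteq B(y)$. Then the convex set $B(y)$ contains $\operatorname{conv}S$ and omits $z$.
\end{proof}

A variable can denote any set, however wild, but by (a) a boxed formula always denotes a closed convex set. By (b) the language can impose any Boolean relation between definable sets globally, and by (c) it can separate a point from a set.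

\section{Helly formulas}\label{sec:helly}

Helly's theorem states: if a finite family of at least $d+1$ convex subsets of $\mathbb{R}^d$ is such that every $d+1$ members have a common point, then all members have a common point. For $n\ge1$ let
\[
\eta_n=\Bigl(\,\bigwedge_{j=0}^{n+1}\mathsf{E}\bigwedge_{i\ne j}\Box p_i\Bigr)\ \to\ \mathsf{E}\bigwedge_{i=0}^{n+1}\Box p_i ,
\]
where $i$ ranges over $0,\dots,n+1$. It says of the $n+2$ sets $[\![\Box p_i]\!]$ that if every $n+1$ of them meet, then all of them meet. For $n=1$ this is true on the line, where three pairwise intersecting intervals have a common point. It is false in the plane: the unit disks about the vertices of an equilateral triangle of side $2$ touch pairwise at the midpoints of the sides, and these three points are distinct.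

\begin{proposition}\label{prop:eta}
The formula $\eta_n$ is valid in $\mathbb{R}^d$ if and only if $d\le n$.
\end{proposition}

\begin{proof}
Let $d\le n$. The sets $[\![\Box p_i]\!]=[\![\neg p_i]\!]^b$ are convex. If the antecedent holds, every $n+1$ of these $n+2$ sets have a common point. Since $d+1\le n+1$, so do every $d+1$ of them, and Helly's theorem gives the consequent.

Let $d\ge n+1$. We use the unit balls about the vertices of a regular simplex that is just too large to fit in a unit ball, while its facets fit. Let $e_0,\dots,e_{n+1}$ be the standard basis of $\mathbb{R}^{n+2}$ and $\lambda^2=(n+1)/n$. The points $v_i=\lambda e_i$ lie in a hyperplane, so we may regard them, with the same distances, as points of $\mathbb{R}^d$. Take any $h+1$ of them. Each is at squared distance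
\[
\lambda^2\Bigl(1-\frac{2}{h+1}+\frac{1}{h+1}\Bigr)=\lambda^2\,\frac{h}{h+1}
\]
from their centroid. For $h=n$ this equals $1$, and for $h=n+1$ it equals $R^2=\frac{(n+1)^2}{n(n+2)}>1$.

Let $p_i$ be true everywhere except at $v_i$, so that $[\![\Box p_i]\!]=\{v_i\}^b=B(v_i)$. The centroid of any $n+1$ of the $v_i$ lies in the corresponding $n+1$ balls, so the antecedent holds. Let $o$ be the centroid of all the $v_i$. Since $\sum_i(v_i-o)=0$, every point $c$ satisfies
\[
\frac1{n+2}\sum_{i=0}^{n+1}|v_i-c|^2=R^2+|o-c|^2>1 ,
\]
so $c\notin B(v_i)$ for some $i$. The consequent fails, and $\eta_n$ is refuted.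
\end{proof}

\section{A configuration that exists only on the line}\label{sec:line}

We now need statements that can be made true in low dimension and not in high dimension. The simplest property of the line that is lost in the plane is that a neighborhood of a point is disconnected by a small hole around the point. Consider a point $z$ and b-sets $N,A_1,A_2$ in $\mathbb{R}^d$, put $K=N^b$, and ask that
\begin{enumerate}
\item[(i)] $z\in N$, and $|x-y|<1$ for all $x,y\in N$;
\item[(ii)] $K\setminus N\subseteq A_1\cup A_2$;
\item[(iii)] $A_1\cap A_2=\varnothing$;
\item[(iv)] each $A_j$ lies in a unit ball that does not contain $z$.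
\end{enumerate}

On the line such a configuration exists. Take $z=0$ and $N=[-\frac18,\frac18]$, so that $K=[-\frac78,\frac78]$ by Lemma~\ref{lem:bsets}(c), and take $A_1=[\frac18,\frac78]$, $A_2=[-\frac78,-\frac18]$. All these intervals are balls of radius at most $1$, hence b-sets, and $A_1\subseteq B(\frac98)$, $A_2\subseteq B(-\frac98)$.

For $d\ge2$ it does not exist. By (i), the set $N$ is closed and bounded, so $N\subseteq\operatorname{int}K$ by Lemma~\ref{lem:bsets}(e), and $K$ is a compact convex set with $z$ in its interior. Its boundary $\partial K$ misses $N$, so (ii) gives $\partial K\subseteq A_1\cup A_2$. But $\partial K$ is homeomorphic to the sphere $S^{d-1}$ (Section~\ref{sec:cover}), which is connected for $d\ge2$. The sets $A_1,A_2$ are closed and disjoint, so one of them contains $\partial K$. A line through $z$ meets $\partial K$ on both sides of $z$, so $z\in\operatorname{conv}\partial K$, and this contradicts (iv).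

The role of $N$ is the following. The language has no operator for the boundary of a set, so we ask instead for a cover of the definable set $K\setminus N$, which contains $\partial K$. Removing only the point $z$ would not do: closed sets that cover $K\setminus\{z\}$ also cover $z$, against (iv).

Two things remain to be done. First, (ii)--(iv) are expressible by Lemma~\ref{lem:dict}, but the strict inequality in (i) is not visibly so. What the language says directly is $N\subseteq N^b$, which means that all distances in $N$ are at most $1$, and that is not enough: $N=K=B(z,\frac12)$ and $A_1=A_2=\varnothing$ satisfy $N\subseteq N^b$ and (ii)--(iv) in every dimension. Second, to separate $\mathbb{R}^m$ from $\mathbb{R}^{m+1}$ for $m\geq2$, disjointness must be relaxed to a bound on the number of pieces that overlap, and connectedness must be replaced by a statement that sees the dimension of $\partial K$.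

\section{Forcing distances strictly less than one}\label{sec:strict}

We look for an expressible condition on a set $W$ that upgrades ``no two points of $W$ are far'' to ``all distances in $W$ are less than $1$''. If $W$ were open this would be automatic, since two points at distance exactly $1$ could be pushed apart. The difference $W=C\setminus Q$ of a convex set and a closed set is only open relative to $C$, so points can be pushed only inside $C$. If that does not increase the distance, then $C$ is trapped in a slab of width $1$. We rule this out by letting $Q\subseteq C$ be a set that needs the full width $1$ in every direction. The expressible condition $Q=Q^b$ has this effect.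

\begin{lemma}\label{lem:width}
Let $Q\subseteq\mathbb{R}^d$ satisfy $Q=Q^b$. Then $Q$ is nonempty, compact and convex. If $u$ is a unit vector and $a\in Q$ maximizes $\langle\cdot,u\rangle$ on $Q$, then $a-u\in Q$.
\end{lemma}

\begin{proof}
Since $\varnothing^b\ne\varnothing$, the set $Q$ is nonempty, and Lemma~\ref{lem:bsets}(a) shows that it is compact and convex. By Lemma~\ref{lem:bsets}(d), no two points of $Q$ are far.

Suppose $a-u\notin Q=Q^b$. Then some $c\in Q$ has $|c-a+u|>1$. With $v=c-a$ this reads
\begin{equation}\label{eq:v}
|v|^2+2\langle v,u\rangle>0 .
\end{equation}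
We move a little from $a$ toward $c$. This loses height in the direction $u$, but unit balls are round, so interior points of the chord from $a$ to $c$ have room around them in $Q$; inequality \eqref{eq:v} says that the room outweighs the loss. Expanding both sides gives, for all vectors $X,Y$ and real $\tau$,
\[
|(1-\tau)X+\tau Y|^2=(1-\tau)|X|^2+\tau|Y|^2-\tau(1-\tau)|X-Y|^2 .
\]
Let $0<\tau<1$ and $q\in Q$. Taking $X=a-q$ and $Y=c-q$, which have length at most $1$, we get
\[
|a+\tau v-q|^2\le1-\tau(1-\tau)|v|^2 .
\]
Put $\beta=1-\sqrt{1-\tau(1-\tau)|v|^2}$. Then $\beta\ge\frac12\tau(1-\tau)|v|^2$, because $\sqrt{1-s}\le1-\frac s2$ for $0\le s\le 1$. For every $q\in Q$ we have $|a+\tau v+\beta u-q|\le(1-\beta)+\beta=1$, so $a+\tau v+\beta u\in Q^b=Q$. Its height above $a$ is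
\[
\langle\tau v+\beta u,u\rangle=\tau\langle v,u\rangle+\beta\ \ge\ \frac\tau2\bigl(2\langle v,u\rangle+|v|^2-\tau|v|^2\bigr),
\]
which is positive for small $\tau$ by \eqref{eq:v}. This contradicts the choice of $a$.
\end{proof}

\begin{lemma}\label{lem:strict}
Let $C\subseteq\mathbb{R}^d$ be convex, let $Q=Q^b\subseteq C$, and suppose that no two points of $C\setminus Q$ are far. Then $|x-y|<1$ for all $x,y\in C\setminus Q$.
\end{lemma}

\begin{proof}
Suppose $x,y\in C\setminus Q$ and $|x-y|=1$, and put $u=x-y$. Let $w\in C$. Since $C$ is convex, $Q$ is closed and $x\notin Q$, the point $x+\tau(w-x)$ lies in $C\setminus Q$ for small $\tau>0$. It is therefore not far from $y$: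
\[
|u+\tau(w-x)|^2=1+2\tau\langle w-x,u\rangle+\tau^2|w-x|^2\le1 .
\]
Hence $\langle w-x,u\rangle\le-\frac\tau2|w-x|^2$, which is negative unless $w=x$. Exchanging $x$ and $y$ replaces $u$ by $-u$ and gives $\langle w-y,u\rangle\ge0$. Since $\langle y,u\rangle=\langle x,u\rangle-1$, we have shown
\[
\langle x,u\rangle-1\le\langle w,u\rangle\quad(w\in C),\qquad \langle w,u\rangle<\langle x,u\rangle\quad(w\in C,\ w\ne x).
\]
So $C$ lies in a slab of width $1$ and touches its upper wall only at $x$.

Let $a\in Q$ maximize $\langle\cdot,u\rangle$ on $Q$. Then $a\in C$ and $a\ne x$, because $x\notin Q$; so $\langle a,u\rangle<\langle x,u\rangle$. By Lemma~\ref{lem:width}, $a-u\in Q\subseteq C$, and $\langle a-u,u\rangle<\langle x,u\rangle-1$. This contradicts the first inequality.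
\end{proof}

Both hypotheses are needed. Without convexity, let $C$ be $Q$ together with two outside points at distance $1$. Without $Q=Q^b$, let $Q=\varnothing$ and let $C$ be a segment of length $1$.

The device is useful only if $C\setminus Q$ can contain a ball while $C$ is a b-set. On the line, one extends an interval $Q$ of length $1$ at one end. For $d\ge2$ the analogous choice of two balls $Q=B(0,\frac12)\subseteq C=B(c,\rho)$ with $\rho>\frac12$ fails: $Q$ meets $\partial C$ in at most one point, so $C\setminus Q$ contains the far endpoints of a diameter of $C$. Instead we add to $Q$ one point $p$ close to it and take for $C$ the intersection of all unit balls containing $Q$ and $p$. This is $(Q\cup\{p\})^{bb}=D^b$ with $D=Q^b\cap B(p)$.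

\begin{lemma}\label{lem:exists}
For every $d\ge1$ there are sets $D,Q\subseteq\mathbb{R}^d$ such that, with $C=D^b$, we have $Q=Q^b\subseteq C$, no two points of $C\setminus Q$ are far, and $C\setminus Q$ has nonempty interior.
\end{lemma}

\begin{proof}
Let $Q=B(0,\frac12)$, so $Q=Q^b$. Let $e$ be a unit vector, $p=0.52\,e$, $D=Q\cap B(p)$ and $C=D^b$. From $D\subseteq Q$ we get $Q=Q^b\subseteq C$, and from $D\subseteq B(p)$ we get $p\in C$.

We show that every point of $C\setminus Q$ points nearly in the direction $e$. Let $w\in C\setminus Q$ and $\theta=w/|w|$. Then $|w|>\frac12$, and $|w|\le1$ because $0\in D$. The point $-\theta/2\in Q$ is at distance $|w|+\frac12>1$ from $w\in D^b$, so $-\theta/2\notin D$, and therefore $-\theta/2\notin B(p)$. This means $\frac14+0.52\,\langle\theta,e\rangle+0.52^2>1$, so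
\[
\langle\theta,e\rangle>\frac{0.75-0.2704}{0.52}=\frac{0.4796}{0.52}>0.92>\frac{\sqrt3}2 .
\]
Consequently the component of $\theta$ orthogonal to $e$ has length less than $\frac12$. Let $w,w'\in C\setminus Q$ with $|w|\ge|w'|$ and directions $\theta,\theta'$. Splitting both directions along $e$ and orthogonally to $e$ gives $\langle\theta,\theta'\rangle>\frac34-\frac14=\frac12$, and so
\[
|w-w'|^2\le|w|^2+|w'|^2-|w||w'|=|w|^2-|w'|\,(|w|-|w'|)\le|w|^2\le1 .
\]

Finally, let $\tau=\frac{51}{52}$. Since $C$ is convex and contains $p$ and $Q$, it contains $\tau p+(1-\tau)Q$, a ball of positive radius about $\tau p=0.51\,e$. This point is outside the closed set $Q$, so it is interior to $C\setminus Q$.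
\end{proof}

\section{Covers of the boundary of a convex body}\label{sec:cover}

We recall the facts that we need. Let $K\subseteq\mathbb{R}^d$ be compact and convex, let $z\in\operatorname{int}K$, and let $\pi(w)=(w-z)/|w-z|$ for $w\ne z$.

\begin{enumerate}
\item[(F1)] \emph{The map $\pi|_{\partial K}\colon\partial K\to S^{d-1}$ is a homeomorphism.} Each ray from $z$ meets $\partial K$, since $K$ is bounded. It meets $\partial K$ only once: if $B(z,\rho)\subseteq K$ and $w\in K$, then $B((1-\tau)z+\tau w,(1-\tau)\rho)\subseteq K$ for $0\le\tau<1$, so the points of the ray before $w$ are interior. A continuous bijection between compact Hausdorff spaces is a homeomorphism.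
\item[(F2)] \emph{A continuous map $g\colon X\to S^{d-1}$ that misses a point $e$ is homotopic to a constant}, by normalizing the nonzero vectors $(1-t)g(x)-te$, $0\le t\le1$.
\item[(F3)] \emph{The identity map of $S^{d-1}$ is not homotopic to a constant.}
\end{enumerate}

The next lemma says that slightly thickening finitely many compact sets creates no new intersections. It is used in both directions of the argument.

\begin{lemma}\label{lem:thicken}
Let $X_1,\dots,X_k\subseteq\mathbb{R}^d$ be nonempty and compact. For all sufficiently small $\varepsilon>0$ the following holds: if $x\in\mathbb{R}^d$, $\varnothing\ne J\subseteq\{1,\dots,k\}$, and $\operatorname{dist}(x,X_j)\le\varepsilon$ for all $j\in J$, then $\bigcap_{j\in J}X_j\ne\varnothing$.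
\end{lemma}

\begin{proof}
Let $J\neq\varnothing$ be such that $\bigcap_{j\in J}X_j=\varnothing$. The function $x\mapsto\max_{j\in J}\operatorname{dist}(x,X_j)$ is continuous and tends to $\infty$ as $|x|\to\infty$, so it attains a minimum. The minimum is positive, because a zero would lie in all the closed sets $X_j$, $j\in J$. Any $\varepsilon>0$ smaller than these finitely many minima works.
\end{proof}

The following lemma generalizes the connectedness argument of Section~\ref{sec:line}, which is its case $m=1$, $k=2$.

\begin{lemma}[Covering lemma]\label{lem:cover}
Let $m\ge1$, let $K\subseteq\mathbb{R}^d$ be compact and convex, let $z\in\operatorname{int}K$, and let $A_1,\dots,A_k$ be closed sets covering $\partial K$. Suppose that every nonempty $J\subseteq\{1,\dots,k\}$ with $\bigcap_{j\in J}A_j\ne\varnothing$ satisfies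
\[
|J|\le m\qquad\text{and}\qquad z\notin\operatorname{conv}\bigcup_{j\in J}A_j .
\]
Then $d\le m$.
\end{lemma}

The idea is to pick one point in each piece and to push $\partial K$ onto the simplices spanned by points of overlapping pieces. The second condition keeps $z$ out of the way during the push, so the deformed boundary still surrounds $z$. The first condition makes the simplices at most $(m-1)$-dimensional, too thin to surround a point when $d>m$. Neither condition can be dropped: the single piece $\partial K$ satisfies the first, and a cover by pieces of small enough diameter satisfies the second.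

\begin{proof}
Suppose $d>m$. Let $A_j'=A_j\cap\partial K$ and discard the indices with $A'_j=\varnothing$. Choose $\varepsilon$ as in Lemma~\ref{lem:thicken} for the compact sets $A_j'$. For $x\in\partial K$ let $J(x)=\{j:\operatorname{dist}(x,A_j')<\varepsilon\}$. It contains every $j$ with $x\in A_j'$, and there is such a $j$. By the choice of $\varepsilon$ the sets $A'_j$, $j\in J(x)$, have a common point. Hence $|J(x)|\le m$, and $z$ does not lie in $H(x)=\operatorname{conv}\bigcup_{j\in J(x)}A_j$.

Put $\mu_j(x)=\max(0,\varepsilon-\operatorname{dist}(x,A_j'))$, a continuous function that is positive exactly when $j\in J(x)$, and let $\lambda_j=\mu_j/\sum_i\mu_i$ on $\partial K$. Pick $v_j\in A_j'$ and define the continuous map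
\[
f\colon\partial K\to\mathbb{R}^d,\qquad f(x)=\sum_j\lambda_j(x)\,v_j\in\operatorname{conv}\{v_j:j\in J(x)\}.
\]
Both $x$ and $f(x)$ lie in the convex set $H(x)$, so the segment between them avoids $z$. Therefore $(x,t)\mapsto\pi((1-t)x+tf(x))$ is a homotopy from $\pi|_{\partial K}$ to $\pi\circ f$.

Since $f(x)-z=\sum_{j\in J(x)}\lambda_j(x)(v_j-z)$, the vector $\pi(f(x))$ lies in the linear span of $\{v_j-z:j\in J(x)\}$, which has dimension at most $m<d$. Only finitely many sets $J(x)$ occur. Finitely many proper linear subspaces have Lebesgue measure zero, so some nonzero vector, and hence some unit vector, lies outside all of them. Thus $\pi\circ f$ is not surjective, and by (F2) it is homotopic to a constant. Then so is $\pi|_{\partial K}$. Composing with the inverse homeomorphism given by (F1), we find that the identity of $S^{d-1}$ is homotopic to a constant, contrary to (F3).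
\end{proof}

In dimension $d=m$ we need the opposite: fine covers with overlaps of at most $m$ pieces. For $m=1$ the sphere consists of two points, each a piece; for $m=2$ one cuts the circle into short closed arcs. In general the pieces come from a triangulation.

\begin{lemma}\label{lem:sphere}
For all $m\ge1$ and $\delta>0$ there are nonempty closed sets $G_1,\dots,G_k$ covering $S^{m-1}$, each of diameter at most $\delta$, such that no point lies in $G_j$ for more than $m$ indices $j$.
\end{lemma}

\begin{proof}
Let $\Delta\subseteq\mathbb{R}^m$ be a regular $m$-simplex centered at $0$. By (F1), $h(x)=x/|x|$ is a homeomorphism $\partial\Delta\to S^{m-1}$. It is uniformly continuous, so there is $\delta'>0$ such that $|x-x'|\le\delta'$ implies $|h(x)-h(x')|\le\delta$. The proper faces of $\Delta$ triangulate $\partial\Delta$, and iterated barycentric subdivision produces triangulations whose simplices have arbitrarily small diameter. Fix one with diameters at most $\delta'/2$ and vertices $v_1,\dots,v_k$. Its simplices have dimension at most $m-1$, hence at most $m$ vertices.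

Each $x\in\partial\Delta$ has barycentric coordinates $b_1(x),\dots,b_k(x)\ge0$. They are continuous in $x$, have sum $1$, and $b_j(x)>0$ exactly when $v_j$ is a vertex of the smallest simplex containing $x$. Let $G_j'=\{x: b_j(x)\ge b_i(x)\text{ for all }i\}$. These sets are closed, they cover $\partial\Delta$, and $v_j\in G'_j$. If $x\in G_j'$, then $b_j(x)>0$, so $v_j$ is a vertex of the smallest simplex containing $x$. Hence $x$ lies in $G_j'$ for at most $m$ indices $j$; and $|x-v_j|\le\delta'/2$, so $G_j'$ has diameter at most $\delta'$. The sets $G_j=h(G_j')$ have the required properties.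
\end{proof}

\section{Formulas satisfiable in no higher dimension}\label{sec:chi}

We translate the configuration of Section~\ref{sec:line} into a formula, with Lemma~\ref{lem:strict} supplying condition (i) and the hypotheses of Lemma~\ref{lem:cover} replacing (iii) and (iv). The pieces of the cover must be closed in every model, and flexible enough to imitate the sets of Lemma~\ref{lem:sphere} in the intended one. Finite unions of b-sets do both, since small balls are b-sets. The pattern of overlaps is written into the formula as a parameter $\mathcal{N}$.

Let $k,l\ge1$ and let $\mathcal{N}$ be a set of nonempty subsets of $\{1,\dots,k\}$. Use variables $s,q,t$ and $f_{j,i}$ for $1\le j\le k$, $1\le i\le l$, and abbreviate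
\[
\gamma=\Box\neg s,\qquad \nu=\Box\neg t,\qquad \kappa=\Box\neg\nu,\qquad \alpha_j=\bigvee_{i=1}^{l}\Box\neg f_{j,i}.
\]
Given a valuation, we denote the truth sets of $\gamma,q,\nu,\kappa,\alpha_j$ by $C,Q,N,K,A_j$. By Lemma~\ref{lem:dict}(a), $C$ and $N$ are b-sets, $K=N^b$, and each $A_j$ is a union of $l$ b-sets. Let $\Theta$ be the conjunction of the following clauses; on the right is what it means for the clause to be true everywhere.
\[
\begin{array}{lll}
\text{(C1)} & q\leftrightarrow\Box\neg q & Q=Q^b\\
\text{(C2)} & q\to\gamma & Q\subseteq C\\
\text{(C3)} & (\gamma\wedge\neg q)\to\Box\neg(\gamma\wedge\neg q) & \text{no two points of } C\setminus Q \text{ are far}\\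
\text{(C4)} & \nu\to(\gamma\wedge\neg q) & N\subseteq C\setminus Q\\
\text{(C5)} & (\kappa\wedge\neg\nu)\to\bigvee_{j=1}^k\alpha_j & K\setminus N\subseteq\bigcup_{j}A_j\\
\text{(C6)} & \neg\bigwedge_{j\in J}\alpha_j\quad(\varnothing\ne J\notin\mathcal{N}) & \bigcap_{j\in J}A_j=\varnothing
\end{array}
\]
In (C6) there is one clause for each nonempty $J\subseteq\{1,\dots,k\}$ outside $\mathcal{N}$. Put
\[
\chi(k,l,\mathcal{N})=\mathsf{A}\Theta\ \wedge\ \nu\ \wedge\ \bigwedge_{J\in\mathcal{N}}\Diamond\Box\neg\bigvee_{j\in J}\alpha_j .
\]
By Lemma~\ref{lem:dict}, this formula is true at $z$ if and only if (C1)--(C6) are true everywhere, $z\in N$, and for each $J\in\mathcal{N}$ some unit ball contains $\bigcup_{j\in J}A_j$ and does not contain $z$. We call the last condition \emph{separation at $z$}.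

\begin{example}\label{ex:line}
Let $k=2$, $l=1$, $\mathcal{N}=\{\{1\},\{2\}\}$. On the line let $s,q,t,f_{1,1},f_{2,1}$ be true exactly on
\[
[-\tfrac34,-\tfrac14],\quad[-\tfrac54,-\tfrac14],\quad[-\tfrac78,\tfrac78],\quad[-\tfrac18,\tfrac98],\quad[-\tfrac98,\tfrac18].
\]
By Lemma~\ref{lem:bsets}(c), $C=[-\frac54,\frac14]$ and $Q=Q^b$, so $C\setminus Q=(-\frac14,\frac14]$, while $N,K,A_1,A_2$ are the intervals of Section~\ref{sec:line}. Hence $\chi(2,1,\mathcal{N})$ is true at $0$.
\end{example}

\begin{proposition}\label{prop:unsat}
Let $m\ge1$. If every member of $\mathcal{N}$ has at most $m$ elements, then $\chi(k,l,\mathcal{N})$ is not satisfiable in $\mathbb{R}^d$ for any $d>m$.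
\end{proposition}

\begin{proof}
Suppose the formula is true at $z\in\mathbb{R}^d$. The b-set $C$ is convex, so by (C1)--(C3) and Lemma~\ref{lem:strict} all distances in $C\setminus Q$ are less than $1$. By (C4) the same holds in $N$. So the closed set $N$ is bounded, hence compact, and Lemma~\ref{lem:bsets}(e) gives $N\subseteq\operatorname{int}K$. Since $z\in N$, the set $K=N^b$ is compact and convex and $z\in\operatorname{int}K$. The boundary $\partial K$ lies in $K$ and misses $N$, so (C5) gives $\partial K\subseteq\bigcup_jA_j$. The $A_j$ are closed, being finite unions of b-sets.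

Let $J\ne\varnothing$ and $\bigcap_{j\in J}A_j\ne\varnothing$. By (C6), $J\in\mathcal{N}$. Hence $|J|\le m$, and $z\notin\operatorname{conv}\bigcup_{j\in J}A_j$ by separation at $z$ and Lemma~\ref{lem:dict}(c). Lemma~\ref{lem:cover} gives $d\le m$.
\end{proof}

\begin{proposition}\label{prop:sat}
For every $m\ge1$ there are $k$, $l$ and $\mathcal{N}$, with every member of $\mathcal{N}$ having at most $m$ elements, such that $\chi(k,l,\mathcal{N})$ is satisfiable in $\mathbb{R}^m$.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.6]
\fill[gray!40] (0:0.24) -- (0:0.76) arc (0:20:0.76) -- (20:0.24) arc (20:0:0.24) -- cycle;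
\fill[gray!18] (0:0.24) -- (0:0.76) arc (0:-20:0.76) -- (-20:0.24) arc (-20:0:0.24) -- cycle;
\draw (0,0) circle (0.24);
\draw (0,0) circle (0.76);
\draw[dashed] (0,0) -- (1.12,0);
\draw[thick] (1.12,0) ++(115:1) arc (115:245:1);
\fill (0,0) circle (0.015) node[left] {$0$};
\fill (1.12,0) circle (0.015) node[right] {$y$};
\node at (-0.06,0.14) {$N$};
\node at (-0.45,0.3) {$K\setminus N$};
\node at (10:0.6) {\small $\Sigma_1$};
\node at (-10:0.6) {\small $\Sigma_2$};
\node[right] at (0.7,0.91) {$\partial B(y)$};
\end{tikzpicture}
\caption{The model in the plane. The shell between $N=B(0,r)$ and $K=B(0,1-r)$ is cut into narrow sectors (angles exaggerated). Two sectors $\Sigma_1,\Sigma_2$ that share a direction lie in the unit ball about the point $y$ at distance $1+\frac r2$ from $0$ in that direction, and this ball does not contain $0$.}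
\label{fig:shell}
\end{figure}

\begin{proof}
The model is a spherical shell cut into narrow sectors; see Figure~\ref{fig:shell}.

\emph{Clauses (C1)--(C4).} Take $D$, $Q$ and $C=D^b$ from Lemma~\ref{lem:exists}, translated so that $0$ is interior to $C\setminus Q$; translations commute with $S\mapsto S^b$. Choose $r\in(0,\frac12)$ with $B(0,r)\subseteq C\setminus Q$. Let $s,q,t$ be true exactly on $D$, $Q$, $B(0,1-r)$. Then $[\![\gamma]\!]=C$, and Lemma~\ref{lem:bsets}(c) gives $N=B(0,r)$ and $K=B(0,1-r)$. So (C1)--(C4) are true everywhere, and $0\in N$.

\emph{Sectors.} Take $G_1,\dots,G_k$ from Lemma~\ref{lem:sphere} with $\delta=\frac r4$, and let $\mathcal{N}$ consist of all nonempty $J$ with $\bigcap_{j\in J}G_j\ne\varnothing$. Its members have at most $m$ elements. Let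
\[
\Sigma_j=\{\rho\theta:\theta\in G_j,\ r\le\rho\le1-r\},
\]
a nonempty compact set. A point $w$ lies in $\Sigma_j$ if and only if $r\le|w|\le1-r$ and $w/|w|\in G_j$. Hence the $\Sigma_j$ cover $K\setminus N$, and $\bigcap_{j\in J}\Sigma_j=\varnothing$ for every nonempty $J\notin\mathcal{N}$.

\emph{Clauses (C5) and (C6).} The sectors need not be finite unions of b-sets, so we thicken them. Choose $\varepsilon\le\frac r4$ as in Lemma~\ref{lem:thicken} for $\Sigma_1,\dots,\Sigma_k$. By compactness, each $\Sigma_j$ is covered by finitely many balls $B(c_{j,i},\varepsilon)$, $1\le i\le l$, with $c_{j,i}\in\Sigma_j$; repeating balls, we use the same $l$ for all $j$. Let $f_{j,i}$ be true exactly on $B(c_{j,i},1-\varepsilon)$. Then $[\![\Box\neg f_{j,i}]\!]=B(c_{j,i},\varepsilon)$ and $A_j=\bigcup_iB(c_{j,i},\varepsilon)$. Since $\Sigma_j\subseteq A_j$, clause (C5) is true everywhere. Every point of $A_j$ is within $\varepsilon$ of $\Sigma_j$. So if $x\in\bigcap_{j\in J}A_j$ with $J\neq\varnothing$, then $\bigcap_{j\in J}\Sigma_j\ne\varnothing$ by the choice of $\varepsilon$, and $J\in\mathcal{N}$. This is (C6).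

\emph{Separation at $0$.} Let $J\in\mathcal{N}$, pick $\theta_0\in\bigcap_{j\in J}G_j$, and put $y=(1+\frac r2)\theta_0$. Then $|y|>1$, so $0\notin B(y)$. Let $j\in J$ and $w\in A_j$. There are $\theta\in G_j$ and $\rho\in[r,1-r]$ with $|w-\rho\theta|\le\varepsilon$. Both $\theta$ and $\theta_0$ lie in $G_j$, so $|\theta-\theta_0|\le\frac r4$. Passing through $\rho\theta$ and $\rho\theta_0$,
\[
|w-y|\le\varepsilon+\rho\,|\theta-\theta_0|+\Bigl(1+\frac r2-\rho\Bigr)\le\frac r4+\frac r4+\Bigl(1-\frac r2\Bigr)=1 .
\]
The hole $N$ enters through $\rho\ge r$, which leaves the slack $\frac r2$ shared by the thickening and the width of the sector. Thus $\bigcup_{j\in J}A_j\subseteq B(y)$, and $\chi(k,l,\mathcal{N})$ is true at $0$.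
\end{proof}

For each $m\ge1$ fix parameters as in Proposition~\ref{prop:sat} and write $\chi_m$ for the resulting formula. By Propositions~\ref{prop:unsat} and~\ref{prop:sat}, $\chi_m$ is satisfiable in $\mathbb{R}^m$ and in no $\mathbb{R}^d$ with $d>m$.

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:antichain}]
If $n<m$, then $\eta_n$ is valid in $\mathbb{R}^n$ and not in $\mathbb{R}^m$, by Proposition~\ref{prop:eta}. If $n>m$, then $\neg\chi_m$ is valid in $\mathbb{R}^n$ and not in $\mathbb{R}^m$. In both cases $\mathrm{Log}_{>}(\mathbb{R}^n)\not\subseteq\mathrm{Log}_{>}(\mathbb{R}^m)$. In particular the logics are pairwise distinct and pairwise incomparable.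
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sigma}]
The formula $\chi_n$ excludes the dimensions above $n$, and $\neg\eta_{n-1}$ excludes those below. Let $\sigma_1=\chi_1$, and for $n\ge2$ let $\sigma_n=\chi_n\wedge\neg\eta_{n-1}$; the two conjuncts have no variable in common.

If $d>n$, then $\chi_n$ is not satisfiable in $\mathbb{R}^d$, so neither is $\sigma_n$. If $d<n$, then $n\ge2$ and $\eta_{n-1}$ is valid in $\mathbb{R}^d$ by Proposition~\ref{prop:eta}, so $\sigma_n$ is not satisfiable in $\mathbb{R}^d$. Let $d=n$. Some valuation makes $\chi_n$ true at a point $z$, which settles $n=1$. For $n\ge2$, Proposition~\ref{prop:eta} gives a valuation that makes $\eta_{n-1}$ false at some point. Since $\eta_{n-1}$ is a Boolean combination of formulas $\mathsf{E}\psi$, its truth value does not depend on the point, by Lemma~\ref{lem:dict}(b); so it is false at $z$. Using the first valuation for the variables of $\chi_n$ and the second for those of $\eta_{n-1}$, we make $\sigma_n$ true at $z$.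

If $V\subseteq U$, then $L_U\subseteq L_V$, since $L_U$ is an intersection over more indices. Conversely, suppose $n\in V\setminus U$. Then $\neg\sigma_n$ is valid in $\mathbb{R}^d$ for all $d\in U$, so $\neg\sigma_n\in L_U$. But $\neg\sigma_n\notin\mathrm{Log}_{>}(\mathbb{R}^n)$ and $L_V\subseteq\mathrm{Log}_{>}(\mathbb{R}^n)$, so $\neg\sigma_n\notin L_V$. Hence $L_U\not\subseteq L_V$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{AGHSW}
Gabriel Agnew, Uzias Gutierrez-Hougardy, John Harding, Ilya Shapirovsky, and Jackson West,
\emph{On distance logics of Euclidean spaces},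
arXiv:2501.04884 (2025).

\end{thebibliography}
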